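# Tight multiplicities and runner gaps in type A Cherednik category $\mathcal O$

## 1. A first guess: tight blocks are RoCK blocks

Fix an integer $e\ge 2$ and put $c=1/e$. For $n\ge1$ let $\mathcal O_c(S_n)$ be category $\mathcal O$ of the rational Cherednik algebra $H_c(S_n)$ over $\mathbb C$. It is a highest weight category; its standard objects $\Delta(\lambda)$ and simple objects $L(\lambda)$ are indexed by the partitions $\lambda$ of $n$, and $L(\lambda)$ is the head of $\Delta(\lambda)$. For $2\le e\le n$ it is equivalent, as a highest weight category, to the finite-dimensional modules over the $q$-Schur algebra $\mathcal S_q(n)$, with $q$ a primitive $e$-th root of unity (Rouquier).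

Blocks are labelled by pairs $(\rho,w)$: $\rho$ is an $e$-core, $w\ge0$ is the weight, and $n=|\rho|+ew$. The simple objects of $B_{w,\rho}$ are the $L(\lambda)$ with $\lambda$ of $e$-core $\rho$. Each block is again a highest weight category.

**Definition (tight multiplicities).** A block $B$ has tight multiplicities if $[\Delta(\lambda):L(\mu)]=\dim\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))$ for all labels $\lambda,\mu$ of $B$.

In any block the inequality $\ge$ holds: if $P(\mu)$ is the projective cover of $L(\mu)$, then $\Delta(\mu)$ is a quotient of $P(\mu)$, so $\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))\subseteq\operatorname{Hom}(P(\mu),\Delta(\lambda))$, and the latter has dimension $[\Delta(\lambda):L(\mu)]$. Tightness is the extreme case. Equivalently, every simple object of $B$ has a resolution by standard objects; equivalently, the radical of every standard object is generated by homomorphic images of standard objects. We use only the displayed definition. A two-label example is in Section 5.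

**Definition (highest weight equivalence).** Blocks $B,B'$ (possibly for different $n$) are highest weight equivalent if there are an equivalence of abelian categories $B\to B'$ and a bijection $\lambda\mapsto\lambda'$ of labels with $\Delta(\lambda)\mapsto\Delta(\lambda')$ for all $\lambda$.

Since $L(\mu)$ is the head of $\Delta(\mu)$, such an equivalence sends $L(\mu)$ to $L(\mu')$. So it preserves all multiplicities $[\Delta(\lambda):L(\mu)]$ and all spaces $\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))$; in particular it preserves tightness.

**Definition (Scopes pairs).** Display partitions on an $e$-runner abacus by $\beta$-numbers, with $b_i$ beads on runner $i$, $0\le i\le e-1$. Suppose $\rho$ has a display in which, for some $1\le i\le e-1$, runner $i$ has exactly $k$ more beads than runner $i-1$. Swapping these two runners gives an $e$-core $\rho'$ with $|\rho'|=|\rho|-k$. If $k\ge w$, the blocks $B_{w,\rho}$ and $B_{w,\rho'}$ form a $[w:k]$-pair. Scopes equivalence is the equivalence relation on blocks of weight $w$, for the fixed $e$, generated by these pairs.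

**Definition (RoCK blocks).** An $e$-core $\rho$ is a Rouquier core for weight $w$ if it has a display with $b_i-b_{i-1}\ge w-1$ for all $1\le i\le e-1$. Then $B_{w,\rho}$ is called a RoCK block.

We take the following as known (Turner, Miyachi): if $w\ge1$ and $B_{w,\rho}$ is a RoCK block, it is equivalent to the wreath product $B^e_{1,\emptyset}\wr S_w$, where $B^e_{1,\emptyset}$ is a weight $1$ block, equivalent to the principal block of $\mathcal O_{1/e}(S_e)$. Every weight $1$ block has tight multiplicities, and consequently every RoCK block has tight multiplicities.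

The first guess is the bare converse: *a tight block is a RoCK block*. Let us test it.

**Weight 1, $e=3$, core $(1)$, so $n=4$.** The block is tight, as is every weight $1$ block. Is $(1)$ a Rouquier core for weight $1$? With $3,4,5$ beads the $\beta$-numbers are $\{3,1,0\}$, $\{4,2,1,0\}$, $\{5,3,2,1,0\}$, so $(b_0,b_1,b_2)$ is $(2,1,0)$, $(1,2,1)$, $(2,1,2)$; three more beads add $1$ to each entry. None of these is nondecreasing. So the bare guess is false. But the core $(2)$, with four beads $\{5,2,1,0\}$, has $(b_0,b_1,b_2)=(1,1,2)$ and *is* a Rouquier core for weight $1$; runner $2$ has one bead more than runner $1$, and swapping them gives $(1,2,1)$, the core $(1)$. Here $k=1\ge w=1$, so the two blocks form a $[1:1]$-pair.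

**Weight 2, $e=2$, core $\emptyset$, so $n=4$.** In every display $b_1-b_0\in\{0,-1\}$, so $\emptyset$ is not a Rouquier core for weight $2$. A $[2:k]$-pair needs two runners with bead counts differing by $k\ge2$, so this block is alone in its Scopes class. If a corrected guess is to hold, this block must fail to be tight. In Section 6 we check by hand that it does fail.

The corrected guess is the question asked by Stephen Griffeth and Emily Norton in "Character formulas and Bernstein-Gelfand-Gelfand resolutions for Cherednik algebra modules" (arXiv:1511.00748, 2015). For all $e\ge2$ and $w\ge1$: (1) does every tight block of weight $w$ lie in the Scopes class of the RoCK blocks of weight $w$? (2) Is every tight block of weight $w$ highest weight equivalent to a RoCK block of the same weight, for the same $e$? Both answers are yes, and the proof goes through an arithmetic condition on the core.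

## 2. First vacant positions and the gap condition

For a partition $\lambda$ and a constant $C\in\mathbb Z$ let $\beta(\lambda)=\{\lambda_i-i+C:i\ge1\}\subset\mathbb Z$. Elements are called *beads*, other integers *vacant*. The $i$-th largest bead belongs to row $i$, and $\lambda_i$ is the number of vacancies below it. Changing $C$ translates the picture. Runners are residue classes mod $e$. Partitions with the same $e$-core (and the same $C$) have equally many beads on each runner, in the sense that each is obtained from the core's diagram by moving beads along runners. The partitions in $B_{w,\rho}$ arise from the diagram of $\rho$ by moving beads up their runners by $w$ steps of size $e$ in total. Equivalently, $w$ is the sum over all beads of the number of vacancies below it on its runner.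

In the diagram of an $e$-core each runner is filled up to some point. Let
$$p_0<p_1<\dots<p_{e-1}$$
be the first vacant positions of the $e$ runners, sorted. They are pairwise incongruent mod $e$, and they determine the core. We denote a runner by its first vacant position in the core. In a display with $b_i$ beads on runner $i$, the first vacant position of runner $i$ is $eb_i+i$.

**Definition (gap condition $(G_w)$).** $p_j-p_{j-1}>(w-1)e$ for all $1\le j\le e-1$.

A difference $d$ of two $p$'s is never divisible by $e$. Hence $d>(w-1)e$ if and only if $\lfloor d/e\rfloor\ge w-1$. Condition $(G_1)$ always holds. Every Rouquier core for weight $w$ satisfies $(G_w)$: if $b_i-b_{i-1}\ge w-1$ for all $i$, then $(eb_i+i)-(eb_{i-1}+i-1)\ge(w-1)e+1$.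

**Example.** Let $e=3$, $\rho=(4,2,1,1)$, $C=4$. The beads are $7,4,2,1,-1,-2,-3,\dots$, so the first vacant positions are $0,5,10$. Both gaps are $5$: $(G_2)$ holds and $(G_3)$ fails. For $e=2$ there is a single gap $2b+1$, with $b\ge0$, belonging to the staircase $(b,b-1,\dots,1)$: its diagram has the alternating beads $2b-1,2b-3,\dots,1$ above the filled part, which ends at $-1$ (with $p_0=0$, $p_1=2b+1$). So $(G_w)$ says $b\ge w-1$.

**Theorem 1.** Let $e\ge2$, $w\ge1$, $\rho$ an $e$-core, $B=B_{w,\rho}$. The following are equivalent.

1. $B$ has tight multiplicities.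
2. (Weak tightness) For all labels, $[\Delta(\lambda):L(\mu)]\ne0\Rightarrow\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))\ne0$.
3. $\rho$ satisfies $(G_w)$.
4. $B$ is Scopes equivalent to a RoCK block of weight $w$.
5. $B$ is highest weight equivalent to a RoCK block of weight $w$ (same $e$).

Moreover all RoCK blocks of weight $w$ lie in a single Scopes class.

The implications $(1)\Rightarrow(4)$ and $(1)\Rightarrow(5)$ answer questions (1) and (2).

**Corollary 2.** All blocks of $\mathcal O_{1/e}(S_n)$ have tight multiplicities if and only if $n<2e$ or $(e,n)=(2,5)$.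

The proof is arranged as follows. $(3)\Rightarrow(4)$ and the last sentence of Theorem 1 are Lemma 3. $(4)\Rightarrow(5)$ is Lemma 4, applied along a chain of Scopes pairs. $(5)\Rightarrow(1)$ holds because RoCK blocks are tight and tightness is invariant under highest weight equivalence. $(1)\Rightarrow(2)$ is immediate. The substance is $(2)\Rightarrow(3)$, which is Proposition 5: if a gap is too small, we exhibit $\lambda,\mu$ with $L(\mu)$ in $\Delta(\lambda)$ but no nonzero map $\Delta(\mu)\to\Delta(\lambda)$.

## 3. Outward swaps carry $(G_w)$ to a RoCK core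

Let $p_+>p_-$ be two of the first vacant positions with $p_+\equiv r-1$ and $p_-\equiv r\pmod e$. So $p_+-p_-=ke-1$ for some $k\ge1$. The **outward swap** is $p_+\mapsto p_++1$, $p_-\mapsto p_--1$.

After a translation we may take $1\le r\le e-1$ as a runner index. Then $p_+=eb_{r-1}+r-1$, $p_-=eb_r+r$, so $k=b_{r-1}-b_r$, and the outward swap exchanges runners $r-1$ and $r$. Afterwards runner $r$ has exactly $k$ more beads than runner $r-1$. So $[w:k]$-pairs are exactly the pairs of blocks before and after an outward swap with $k\ge w$, the block after being the larger one. If $p_+-p_->(w-1)e$, then $ke-1>(w-1)e$, which forces $k\ge w$.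

**What a swap does to differences.** The difference $p_+-p_-$ grows by $2$. Any other difference $d$ of two $p$'s changes by at most $1$. Neither the old nor the new value is divisible by $e$, so no multiple of $e$ is crossed or reached, and $\lfloor d/e\rfloor$ is unchanged. In particular the order of the $p$'s is unchanged.

**Lemma 3.** (i) If $\rho$ satisfies $(G_w)$, then $B_{w,\rho}$ is Scopes equivalent to a RoCK block. (ii) All RoCK blocks of weight $w$ are Scopes equivalent.

*Proof.* Under $(G_w)$ all differences $p_j-p_i$ with $i<j$ exceed $(w-1)e$. Outward swaps preserve this, because floors of the other differences do not change and the swapped one grows. So all outward swaps below are Scopes pairs.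

**Step 1: sort the residues, for (i).** List the runners in cyclic order of residues, starting with $p_0$. As long as some larger $p$ immediately precedes a smaller $p$ in this list, both different from $p_0$, perform the outward swap. It interchanges the two neighbours in the list, so the number of inversions drops by one, and $p_0$ does not move. The process stops, and at the end
$$p_j\equiv p_0+j\pmod e\quad\text{for all }j.\tag{3.1}$$
Translate so that $p_0\equiv0$. Then $p_j=eb_j+j$, and $p_j-p_{j-1}=e(b_j-b_{j-1})+1>(w-1)e$ gives $b_j-b_{j-1}\ge w-1$. This is a Rouquier core.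

**Step 2: connect all Rouquier cores, for (ii).** In a Rouquier display the numbers $eb_i+i$ increase with $i$, so $p_i=eb_i+i$ and (3.1) holds. Up to translation the core is determined by $(m_1,\dots,m_{e-1})$, where $p_j-p_{j-1}=em_j+1$ and $m_j\ge w-1$. Any two such vectors can be increased to a common one, so it suffices to increase a single $m_j$ by $1$ using outward swaps.

In cyclic residue order the list is $p_0,\dots,p_{j-1},p_j,\dots,p_{e-1}$, and $p_{e-1}$ is followed cyclically by $p_0$. Swap $p_{e-1}$ successively with $p_0,p_1,\dots,p_{j-1}$. Each time $p_{e-1}$ immediately precedes the smaller partner, so these are outward swaps. Now $p_0,\dots,p_{j-1}$ have each dropped by $1$, so $p_{e-2}$ immediately precedes $p_0$. Swap $p_{e-2}$ successively with $p_0,\dots,p_{j-1}$, and continue in this way down to $p_j$. In total $p_j,\dots,p_{e-1}$ have increased by $j$, and $p_0,\dots,p_{j-1}$ have decreased by $e-j$. All residues are shifted by $j$, so (3.1) holds again. The gap $p_j-p_{j-1}$ has increased by $e$, the others are unchanged. $\square$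

**Example.** For $e=3$, $w=2$ and $\rho=(4,2,1,1)$ we found $p=(0,5,10)$. Gaps of Rouquier cores are $\equiv1$ mod $3$ by (3.1), so $\rho$ is not a Rouquier core. Position $10\equiv1$ immediately precedes $5\equiv2$. The outward swap ($10-5=2\cdot3-1$, $k=2$) gives $(0,4,11)$, with gaps $4$ and $7$: a Rouquier core for weight $2$, namely $(5,3,1,1)$.

## 4. Scopes pairs are highest weight equivalent

We use the following (Shan, Ann. Sci. ENS 2011; Chuang–Rouquier, Ann. Math. 2008).

**(F4)** On $\bigoplus_n\mathcal O_c(S_n)$ there are biadjoint exact functors $E_i,F_i$ ($i\in\mathbb Z/e$) with biadjoint divided powers, $E_i^k\cong(E_i^{(k)})^{\oplus k!}$ and $F_i^k\cong(F_i^{(k)})^{\oplus k!}$. The object $F_i\Delta(\lambda)$ (resp. $E_i\Delta(\lambda)$) is filtered by the $\Delta(\nu)$, each once, with $\nu$ obtained from $\lambda$ by adding (resp. removing) an $i$-node.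

On the abacus, removing a node moves a bead from a position $b$ to the vacant position $b-1$; adding a node is the reverse.

**Lemma 4.** The blocks of a $[w:k]$-pair are highest weight equivalent.

*Proof.* Let $B=B_{w,\rho}$, where runner $i$ has $k\ge w$ more beads than runner $i-1$, and $B'=B_{w,\rho'}$.

**Step 1: no node of the relevant residue can be added to a label of $B$.** We claim that for $\lambda\in B$ no level $\ell$ has a bead on runner $i-1$ and a vacancy on runner $i$. Suppose it does, in a finite display with levels $0,1,2,\dots$. Let $A$ and $A-k$ be the numbers of beads on runners $i$ and $i-1$. Let $j$ be the number of beads of runner $i$ at levels below $\ell$, and put $u=A-j$, $z=\ell-j\ge0$. The $u$ beads of runner $i$ above $\ell$ each have at least $z+1$ vacancies below them on their runner, namely level $\ell$ and the $z$ vacant levels below it. The top bead of runner $i-1$ is at level at least $\ell$ and has $A-k-1$ beads below it, so it has at least $\ell-(A-k-1)=z-u+k+1$ vacancies below. Hence the weight is at least $u(z+1)+\max(0,z-u+k+1)$. If $z-u+k+1\ge0$, this is at least $uz+z+k+1>w$.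 Otherwise $u\ge k+2$, and it is at least $u>w$. Both are contradictions.

**Step 2: the bijection of labels.** The number of levels with a bead on runner $i$ and none on $i-1$, minus the number with the reverse, is $k$; the latter number is $0$ by Step 1. So $\lambda$ has exactly $k$ removable nodes of the corresponding residue and no addable ones. Exchanging the two runners preserves the weight and is an involution on displays which exchanges $\rho$ and $\rho'$. So it gives a bijection $\lambda\mapsto\lambda'$ from the labels of $B$ to those of $B'$. It removes exactly these $k$ nodes, and $\lambda'$ has exactly $k$ addable nodes of this residue and no removable ones.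

**Step 3: standard objects go to standard objects.** Write $E=E^{(k)}$, $F=F^{(k)}$ for this residue. The $k$ nodes sit at different levels and can be removed independently, in $k!$ orders, so $[E^{k}_{\text{res}}\Delta(\lambda)]=k!\,[\Delta(\lambda')]$, where $E_{\text{res}}$ is the functor of (F4) for this residue. Hence $[E\Delta(\lambda)]=[\Delta(\lambda')]$ in the Grothendieck group; likewise $[F\Delta(\lambda')]=[\Delta(\lambda)]$. These objects are direct summands of $\Delta$-filtered objects, hence $\Delta$-filtered. Since the classes $[\Delta(\nu)]$ are linearly independent, $E\Delta(\lambda)\cong\Delta(\lambda')$ and $F\Delta(\lambda')\cong\Delta(\lambda)$.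

**Step 4: $E$ and $F$ restrict to functors between $B$ and $B'$.** Projectives of $B$ are $\Delta$-filtered, so $E$ sends them to $B'$. Every object of $B$ is a quotient of a projective and $E$ is exact, so $E$ maps $B$ to $B'$. The same holds for $F$.

**Step 5: unit and counit are isomorphisms.** Consider the unit $\Delta(\lambda')\to EF\Delta(\lambda')\cong\Delta(\lambda')$. By the triangle identity it becomes a split monomorphism after applying $F$, and $F\Delta(\lambda')\ne0$. So the unit is nonzero here, and since $\operatorname{End}\Delta(\lambda')=\mathbb C$ it is an isomorphism. By exactness and the five lemma it is an isomorphism on $\Delta$-filtered objects, hence on projectives, hence (by projective presentations) on all objects of $B'$. Dually, the counit $\Delta(\lambda)\cong FE\Delta(\lambda)\to\Delta(\lambda)$ becomes a split epimorphism after applying $E$, and $E\Delta(\lambda)\neq0$. So it is nonzero, and the same argument shows that the counit is an isomorphism on $B$. Thus $E:B\to B'$ is an equivalence with $\Delta(\lambda)\mapsto\Delta(\lambda')$. $\square$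

Everything except $(2)\Rightarrow(3)$ is now proved.

## 5. Weyl modules and the Jantzen sum formula on beads

Let $W(\kappa)$ be the Weyl module of the $q$-Schur algebra; $[W(\kappa):L(\kappa')]\ne0$ implies $\kappa'\trianglelefteq\kappa$ in dominance order. For $M\ge n$, $S_q(M,n)$ is Morita equivalent to $\mathcal S_q(n)$. The $S_q(M,n)$-modules are the polynomial modules of degree $n$ for Lusztig's form $U_v(\mathfrak{gl}_M)$, $v^2=q$. We use three facts; $\lambda^{\mathsf t}$ denotes the transpose of $\lambda$.

**(F1) Linkage** (Dipper–James, James–Mathas). All composition factors $L(\kappa)$ of $W(\theta)$ have $\kappa$ with the same $e$-core as $\theta$. This also holds for $S_q(m,r)$ with $m<r$: idempotent truncation from $S_q(r,r)$ sends $W(\theta)$ to $W(\theta)$ and $L(\kappa)$ to $L(\kappa)$ when the label has at most $m$ parts, and kills the other simples. For partitions of the same size with at most $m$ parts, all beads after the first $m$ agree, so equality of $e$-cores means that the first $m$ beads have the same multiset of residues.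

**(F2) Jantzen sum formula** (James–Mathas, Proc. LMS 74 (1997), Thm 4.3; Thams, J. reine angew. Math. 436 (1993); here $q$ is a primitive $e$-th root of unity, in characteristic $0$). $W(\kappa)$ has a finite filtration $W(\kappa)=W^0\supseteq W^1=\operatorname{rad}W(\kappa)\supseteq\cdots$ with
$$\sum_{i>0}[W^i]=\sum_{\alpha>0}\ \sum_{0<me<\langle\kappa+\varrho,\alpha^\vee\rangle}\chi(s_{\alpha,me}\cdot\kappa).$$

**(F3) Ringel self-duality** (Donkin, *The $q$-Schur algebra*, §4.1). For $M\ge n$ the Ringel dual of $S_q(M,n)$ is $S_q(M,n)$ with labels transposed. So $\operatorname{Hom}(W(\mu^{\mathsf t}),W(\lambda^{\mathsf t}))\cong\operatorname{Hom}(\nabla(\mu),\nabla(\lambda))$, and by contravariant duality this is $\operatorname{Hom}(W(\lambda),W(\mu))$.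

**The choice of labelling.** Rouquier's equivalence sends $\Delta(\lambda)$ to $W(\lambda)$ or to $W(\lambda^{\mathsf t})$, depending on conventions. This does not matter. Transposition is $\beta\mapsto\{-1-v:v\notin\beta\}$ (for $C=0$), and it sends each first vacant position $p$ to $e-1-p$. So it reverses the sequence of gaps and preserves the weight and $(G_w)$. It also sends outward swaps to outward swaps with the same $k$: if $p_+\equiv r-1$ and $p_-\equiv r$, then the larger new value $e-1-p_-$ is $\equiv-r-1$, the smaller $e-1-p_+$ is $\equiv-r$, and they move to $e-1-p_-+1$ and $e-1-p_+-1$. It preserves (3.1) and the vectors $(m_j)$ up to reversal, so Rouquier cores go to Rouquier cores. Finally, the proof of Lemma 4 works in either labelling (residues change sign). From now on we use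
$$\Delta(\lambda):=W(\lambda^{\mathsf t}),\qquad[\Delta(\lambda):L(\mu)]\ne0\ \Rightarrow\ \mu\trianglerighteq\lambda.\tag{5.1}$$

**Step 1: the formula in terms of beads of $\kappa$.** Let $\kappa=\lambda^{\mathsf t}$ with bead set $K$. A positive root corresponds to two rows, i.e. to beads $X<Y$ of $K$, and $\langle\kappa+\varrho,\alpha^\vee\rangle=Y-X$. The term for $0<me<Y-X$ replaces, in place, $Y$ by $X+me=Y-h$ and $X$ by $Y-me=X+h$, where $h=Y-X-me$. Here $\chi$ of a sequence of beads is $0$ if two entries coincide, and otherwise the sign of the sorting permutation times the class of the Weyl module of the sorted sequence.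

The number $M\ge n$ of rows is irrelevant. Suppose $X$ is in row $i$ and the term is nonzero. Before the move there are $i-1$ beads above $X$, one of them $Y$; afterwards $Y-h$ and $X+h$ both lie above $X$ and $X$ is vacant, so $i$ beads lie above the vacancy $X$. So the resulting partition of $n$ has at least $i$ nonzero parts, and $i\le n$. Hence we may sum over all pairs of beads of the infinite diagram.

**Step 2: fold the sum.** Terms with $h=(Y-X)/2$ vanish, since two beads coincide. A term with $h>(Y-X)/2$ produces the same new beads as $h^*:=Y-X-h=me<(Y-X)/2$, in the opposite order. So it is minus the in-place term for $h^*$, and $e\mid h^*$. With $[e\mid m]$ equal to $1$ if $e$ divides $m$ and $0$ otherwise, the sum becomes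
$$\sum_{X<Y}\ \sum_{0<h<(Y-X)/2}\bigl([e\mid Y-X-h]-[e\mid h]\bigr)\,\chi(X\to X+h,\ Y\to Y-h),$$
and a term vanishes unless $X+h$ and $Y-h$ are vacant in $K$.

**Step 3: transpose.** Write $X=-1-v_X$, $Y=-1-v_Y$; then $v_Y<v_X$ are vacancies of $\lambda$. Put $z=v_Y+h$ and $z'=v_X-h$. Then $z<z'$, and these must be beads of $\lambda$. The resulting partition is $\nu^{\mathsf t}$, where $\nu$ is $\lambda$ with $z\to z-h$ and $z'\to z'+h$. Also $Y-X-h=z'-z+h$. The sorting sign counts the beads of $K$ strictly between $Y-h$ and $Y$ and between $X$ and $X+h$, i.e. the vacancies of $\lambda$ in $(z-h,z)$ and $(z',z'+h)$. These intervals contain $2(h-1)$ positions together, so that number has the parity of the number of *beads* there. We obtain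
$$J(\lambda):=\sum_{i>0}[\Delta(\lambda)^i]=\sum_{z<z',\,h>0}\epsilon\,\bigl([e\mid z'-z+h]-[e\mid h]\bigr)[\Delta(\nu)],\tag{5.2}$$
$$\epsilon=(-1)^{\#\beta(\lambda)\cap(z-h,z)\,+\,\#\beta(\lambda)\cap(z',z'+h)},$$
the sum running over beads $z<z'$ of $\lambda$ and $h>0$ with $z-h$ and $z'+h$ vacant. Beads in the two intervals are said to be *jumped*. Every $\nu$ that occurs satisfies $\nu\triangleright\lambda$, and $\nu$ determines the term: $\{z,z'\}$ are the removed beads, $\{z-h,z'+h\}$ the added ones. Since $\Delta(\lambda)^1$ is the radical, for $\mu\ne\lambda$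
$$[\Delta(\lambda):L(\mu)]\ne0\iff[J(\lambda):L(\mu)]>0.\tag{5.3}$$

**Example.** Let $e=n=2$, $C=0$. The beads of $(1,1)$ are $0,-1,-3,-4,\dots$. The only term is $z=-1$, $z'=0$, $h=1$: $z'-z+h=2$, nothing is jumped, and $\nu=(2)$. So $J(1,1)=[\Delta(2)]$, while $J(2)=0$ and $\Delta(2)=L(2)$. The radical of $\Delta(1,1)$ is $L(2)=\Delta(2)$, and the block is tight.

## 6. The case $e=2$, $n=4$ by hand

All five partitions of $4$ lie in the block of weight $2$ and core $\emptyset$, which by Section 1 must not be tight. Take $\lambda=(2,1,1)$, $\mu=(4)$, $C=0$.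

The beads of $(2,1,1)$ are $1,-1,-2,-4,-5,\dots$, with vacancies $-3$, $0$ and $2,3,\dots$. In (5.2) the lower bead must move to $-3$ (only bead $1$ lies above the vacancy $0$, and no bead lies above $1$). For $z=-2$, $h=1$: $z'=-1$ gives $z'-z+h=2$ and $\nu=(2,2)$; $z'=1$ gives $4$ and $\nu=(3,1)$. Both have coefficient $+1$. For $z=-1$, $h=2$, $z'=1$ we have $z'-z+h=4$ and the bracket is $1-1=0$; this is the term of $(4)$. So $J(2,1,1)=[\Delta(2,2)]+[\Delta(3,1)]$. The beads of $(3,1)$ are $2,-1,-3,-4,\dots$; the only term is $z=-1$, $z'=2$, $h=1$ with $z'-z+h=4$, giving $J(3,1)=[\Delta(4)]$. Hence $L(4)$ occurs in $\Delta(3,1)$, so in $J(2,1,1)$, so in $\Delta(2,1,1)$.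

Is there a nonzero map $\Delta(4)\to\Delta(2,1,1)$? By (F3) we need $\operatorname{Hom}(W(2,1,1),W(4))$. A nonzero map gives a vector $u\in W(4)$ of weight $(2,1,1)$ killed by all raising operators. Let $V$ be the sum of the weight spaces of $W(4)$ with weights $(\eta_1,\eta_2,1,0,0,\dots)$. It is a $U_v(\mathfrak{gl}_2)$-module of character $h_3(x_1,x_2)=s_{(3)}(x_1,x_2)$, and $u$ makes $L(2,1)$ a composition factor of it. But $(2,1)$ is a $2$-core, whereas $(3)$ has $2$-core $(1)$; (F1) forbids this. So $[\Delta(2,1,1):L(4)]\ne0$ while $\operatorname{Hom}(\Delta(4),\Delta(2,1,1))=0$. The block is not even weakly tight.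

The method for the Hom was: fix the weight on the last row in which $\lambda$ and $\mu$ differ, and apply linkage to what remains.

## 7. The two-runner pair, and runners that interfere

The sensible first approach is to copy this pair at any small gap. Let $y=p_m$, $x=p_{m-1}$ be neighbours with $y-x=ke+s$, $0\le k\le w-2$, $0<s<e$, and put $N=w-k-1$. Starting from the core, move bead $x-e$ up by $k$ steps. Then for $\mu$ move $y-e\to y+Ne$, and for $\lambda$ replace $\{y-2e,y-e\}$ by $\{y-e,y+(N-1)e\}$. With $o=y-2e$ and $g=e-s$, the beads involved are
$$\mu:\ o+\{0,\,g,\,(N+2)e\},\qquad\lambda:\ o+\{g,\,e,\,(N+1)e\}.$$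
For $e=2$, $n=4$ ($y=1$, $x=0$, $k=0$, $N=1$) this is the pair of Section 6. The other runners may interfere in two ways.

**A third runner just below $y$: the composition factor disappears.** Let $e=3$, $\rho=\emptyset$, $w=2$, $n=6$, $C=0$, so $p=(0,1,2)$. With $y=2$, $x=1$ the pair is $\lambda=(3,1,1,1)$, with beads $2,-1,-2,-3,-5,\dots$, and $\mu=(6)$, with beads $5,-2,-3,-4,\dots$. Bead $-3$ of runner $p_0=0$ lies between $o=-4$ and $o+g=-2$. Formula (5.2) gives:

- $J(5,1)=[\Delta(6)]$, from $z=-1$, $z'=4$, $h=1$.
- $J(4,1,1)=[\Delta(5,1)]-[\Delta(6)]$, from $z=-2$, $z'=3$, $h=1$ and from $z=-1$, $z'=3$, $h=2$ (bead $-2$ is jumped).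
- $J(3,3)=[\Delta(5,1)]-[\Delta(6)]$, from $z=1$, $z'=2$ with $h=2$ and with $h=3$ (where $z'-z+h=4$ and the bracket is $-1$).
- $J(3,2,1)=[\Delta(3,3)]+[\Delta(4,1,1)]+[\Delta(6)]$, from $(z,z',h)=(-2,0,1),(0,2,1),(0,2,3)$; in the last the bracket is $-1$ and bead $-2$ is jumped.
- $J(3,1,1,1)=[\Delta(3,2,1)]+[\Delta(4,1,1)]-[\Delta(3,3)]-[\Delta(5,1)]$, from $(z,z',h)=(-3,-1,1),(-3,2,1),(-2,-1,2),(-2,2,2)$; in the last two bead $-3$ is jumped. The term of $(6)$, $z=-1$, $z'=2$, $h=3$, has bracket $1-1=0$.

So $L(6)$ occurs once in $\Delta(5,1)$, not in $\Delta(4,1,1)$ or $\Delta(3,3)$, once in $\Delta(3,2,1)$, and with multiplicity $1+0-0-1=0$ in $J(3,1,1,1)$. By (5.3) $[\Delta(3,1,1,1):L(6)]=0$: the pair is no counterexample to weak tightness. But $(3,2,1)$ does contain $L(6)$, and its beads $2,0,-2$ differ from $\emptyset$ on two runners instead of one.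

**A runner far above $y$ with a bad residue: linkage is silent.** Let $e=3$, $\rho=(2)$, $w=2$, $n=8$, $C=1$. Then $p=(0,1,5)$, and the small gap is $y-x=1-0$. The pair is $\lambda=(2,2,1,1,1,1)$ and $\mu=(4,3,1)$. The runner of $5$ is full far up, but it puts the bead $-4$ between $o=-5$ and $o+g=-3$. Proceeding as in Section 6, we fix the weight $1$ in row $6$. The remaining character is the sum of the $s_\theta$ with $\theta$ interlacing $(4,3,1)$ and $|\theta|=7$, and the question is whether $L(2,2,1,1,1)$ can occur in some $W(\theta)$. Now $\theta=(4,3)$ is allowed, and $(2,2,1,1,1)$ and $(4,3)$ have the same $3$-core $(1)$. Linkage decides nothing.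

**The way past.** For the second difficulty, move the offending runner away by a Scopes swap, which costs nothing by Lemma 4. In the example, $5\equiv2$ immediately precedes $0\equiv 0$, $5-0=2\cdot3-1$, $k=2\ge w$; swapping gives $p=(-1,1,6)$. Now $g=1$, so $[o+1,o+g]=\{-4\}$, and $-4$ is on the runner of $x=-1$. The new pair is $(3,2,2,1,1,1)$, $(4,4,2)$. To have such swaps available for *all* runners above $y$, we choose $m$ as large as possible: then these runners lie more than $(w-1)e$ above the rest. For the first difficulty, when a third runner lies within $e$ below $y$, use it: a three-runner pair modelled on $(3,2,1)$, $(6)$.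

## 8. The pair attached to the topmost small gap

**Proposition 5.** If $\rho$ fails $(G_w)$, then $B_{w,\rho}$ is not weakly tight.

The proof fills Sections 8 to 11.

**Step 1: choose the gap and the case.** Since $(G_1)$ always holds, $w\ge2$. Let $m$ be the largest $j$ with $p_j-p_{j-1}<(w-1)e$. Put $y=p_m$, $x=p_{m-1}$, $\mathcal U=\{p_j:j>m\}$, $\mathcal L=\{p_j:j\le m\}$. Every element of $\mathcal U$ exceeds every element of $\mathcal L$ by more than $(w-1)e$. Write
$$y-x=ke+s,\qquad0\le k\le w-2,\quad0<s<e,\qquad N:=w-k-1\ge1.$$

- **Case 2:** $k=0$, $m\ge2$ and $p_{m-2}>y-e$. Put $P_1=p_{m-2}$, $P_2=x$, $Q=P_1$.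
- **Case 1:** otherwise. Put $Q=y$.

**Step 2: move the upper runners to residues just below $Q$.** While some $p_+\in\mathcal U$ is at residue $r-1$ and some $p_-\in\mathcal L$, $p_-\ne Q$, is at residue $r$, perform the outward swap. It is a Scopes pair because $p_+-p_->(w-1)e$, and no difference between an element of $\mathcal U$ and one of $\mathcal L$ ever decreases. $Q$ does not move. The cyclic distance from $p_+$ up to $Q$ drops by one (the residue $r$ is not that of $Q$), and the other upper runners do not move. So the sum over $\mathcal U$ of these distances drops by one each time, and the process stops. At the end every $\mathcal U$-runner is followed cyclically by a $\mathcal U$-runner or by $Q$: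

$$\text{the residues of }\mathcal U\text{ are those of }Q-1,\dots,Q-|\mathcal U|.\tag{8.1}$$

By Section 3 the floors of differences inside $\mathcal L$ and inside $\mathcal U$ are unchanged. So the order of the $p$'s, the numbers $m,k,N$ and the case are unchanged ($p_{m-2}>y-e$ means $\lfloor(y-p_{m-2})/e\rfloor=0$). The numbers $s$ and $p_j$ may have changed; we use their new values. By Lemma 4 weak tightness is unaffected. So we assume (8.1).

**Step 3: define $\lambda$ and $\mu$.**

- **Case 1.** Put $o=y-2e$, $g=e-s$, $f=e$. From the core, move bead $x-e$ up to $x-e+ke=o+g$. Then for $\mu$ move $y-e\to y+Ne$. For $\lambda$ replace $\{y-2e,y-e\}$ by $\{y-e,\,y+(N-1)e\}$.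
- **Case 2.** Put $o=P_1-e$, $g=P_2-P_1$, $f=y-P_1$. For $\mu$ move $y-e\to y+Ne$. For $\lambda$ move $P_1-e\to P_1$ and $y-e\to y+(N-1)e$.

In both cases the number of steps is $k+N+1=w$, so $\lambda,\mu\in B_{w,\rho}$. Put $T=f+(N+1)e$. In both cases $o+f+e=y$, so $o+T=y+Ne\le y+(w-1)e$. Call $[o,o+T]$ the *window*.

**Claim 6.**

(a) All positions on $\mathcal U$-runners that are $\le o+T$ are occupied in $\lambda$ and $\mu$.

(b) The non-$\mathcal U$ beads in the window are
$$\mu:\ o+\{0,\ g,\ f+(N+1)e\},\qquad\lambda:\ o+\{g,\ e,\ f+Ne\},\qquad0<g<f\le e,$$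
with $f=e$ in Case 1 and $f<e$ in Case 2.

(c) $\lambda$ and $\mu$ agree outside the window, and all their beads above the window are on $\mathcal U$-runners.

(d) No residue of $\mathcal U$, nor the residue of $o$ or of $o+f$, is represented in $[o+1,o+g]$.

*Proof.* (a) The $\mathcal U$-runners are as in the core, and their first vacancies exceed $y+(w-1)e\ge o+T$.

(b), (c), Case 1. The moved beads give the listed ones; for $\mu$ note that $y-2e=o$ stays. The other beads of runner $x$ are at most $x-2e=y-ke-s-2e<o$, and those of runner $y$ are at most $y-3e<o$. For $j<m-1$ the beads of runner $p_j$ are at most $p_j-e$, and we need $p_j<y-e$. If $k\ge1$, then $p_j<x=y-ke-s<y-e$. If $k=0$, then $p_j\le p_{m-2}<y-e$ because we are not in Case 2.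

(b), (c), Case 2. Here $0<g<f<e$, since $P_1<P_2<y<P_1+e$. In $\mu$ the beads $P_1-e=o$ and $P_2-e=o+g$ stay and $y+Ne=o+T$; in $\lambda$ we have $o+g$, $P_1=o+e$, $y+(N-1)e=o+f+Ne$. The other beads of runners $P_1,P_2,y$ are at most $P_1-2e$, $P_2-2e$, $y-2e$, all below $o=P_1-e$ since $y-P_1<e$. Runners $p_j<P_1$ have beads at most $p_j-e<o$.

In both cases all non-$\mathcal U$ beads outside the window lie below it and are common to $\lambda$ and $\mu$. This gives (c).

(d) We have $o\equiv Q$, $0<g<e$, and $o+g$ lies on an $\mathcal L$-runner ($x$, resp. $P_2$). By (8.1) the $\mathcal U$-positions among $o+1,\dots,o+e-1$ are the last $|\mathcal U|$ of them. If one of them were at most $o+g$, then all positions from there to $o+e-1\ge o+g$ would be $\mathcal U$-positions, including $o+g$, a contradiction. The residues of $o$ and $o+f$ do not occur because $g<e$ and $g<f\le e$. $\square$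

**Example.** Let $e=2$, $\rho=(1)$, $w=3$, $n=7$, $C=0$: $p=(-1,2)$, $y-x=3$, so $k=1$, $s=1$, $N=1$, $o=-2$, $g=1$. Then $\lambda$ has beads $2,0,-1,-4,-5,\dots$ and is $(3,2,2)$, while $\mu$ has beads $4,-1,-2,-4,\dots$ and is $(5,1,1)$.

From now on non-$\mathcal U$ window beads are written relative to $o$.

## 9. The block between $\lambda$ and $\mu$

The purpose of this section is to list all $\nu$ in the block with $\lambda\trianglelefteq\nu\trianglelefteq\mu$. For a diagram $\beta$ with beads $\beta_1>\beta_2>\cdots$ and $\tau\in\mathbb Z$ put
$$\Phi_\tau(\beta)=\sum_{b\in\beta,\ b>\tau}(b-\tau)=\max_{j\ge0}\sum_{i\le j}(\beta_i-\tau).$$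
Dominance compares partial sums, so $\lambda\trianglelefteq\nu\trianglelefteq\mu$ implies $\Phi_\tau(\lambda)\le\Phi_\tau(\nu)\le\Phi_\tau(\mu)$ for all $\tau$.

**Step 1: $\nu$ agrees with $\lambda$ outside the window.** By Claim 6, $\lambda$ and $\mu$ have equally many window beads, with the same sum: $0+g+f+(N+1)e=g+e+f+Ne$. So $\Phi_\tau(\lambda)=\Phi_\tau(\mu)$ for $\tau\ge o+T$ and for $\tau\le o$, and $\Phi_\tau(\nu)$ has the same value there. Now $\Phi_{\tau-1}-2\Phi_\tau+\Phi_{\tau+1}$ is $1$ or $0$ according as $\tau$ is a bead or not. So $\nu$ agrees with $\lambda$ at all $\tau>o+T$ and all $\tau<o$. Since $\Phi_{o-1}-\Phi_o$ counts the beads $\ge o$, $\nu$ also has as many window beads as $\lambda$, and from $\Phi_o$ their sum is the same.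

Let $\nu$ be in the same block. It has as many beads on each runner in the window as $\lambda$, because it agrees with $\lambda$ outside. So all $\mathcal U$-positions in the window are filled, and there are three further window beads $\nu_3<\nu_2<\nu_1$ with the residues (as a multiset) and the sum of those of $\lambda$.

**Step 2: bounds.** At $\tau=o+f+Ne-1$ the three beads of $\lambda$ contribute $1$ to $\Phi_\tau(\lambda)$ and the remaining beads contribute the same for $\nu$. From $\Phi_\tau(\lambda)\le\Phi_\tau(\nu)$ we get $\nu_1\ge f+Ne$. Next, $(b-\tau)^+=(b-\tau)+(\tau-b)^+$ and the sums of the three beads agree, so for $\tau$ in the window $\Phi_\tau(\nu)-\Phi_\tau(\lambda)$ is the difference of the sums of $(\tau-b)^+$ over the three beads. At $\tau=o+g+1$ this sum is $1$ for $\lambda$ (only bead $g$ contributes, as $e\ge g+1$), so it is at least $1$ for $\nu$, and $\nu_3\le g$. Thus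
$$0\le\nu_3\le g,\qquad f+Ne\le\nu_1\le f+(N+1)e.$$
The residues allowed are those of $0,g,f$, and $0<g<f\le e$; so $\nu_3\in\{0,g\}$.

**Step 3: the list.**

*Case 2* (residues $0,g,f$, each once). If $\nu_3=0$, then $\nu_1$ has residue $f$ or $g$ and lies in the stated range, so $\nu_1\in\{f+(N+1)e,\ f+Ne,\ g+(N+1)e\}$. If $\nu_3=g$, then $\nu_1$ has residue $f$ or $0$, so $\nu_1\in\{f+Ne,(N+1)e\}$; the value $f+(N+1)e$ would force $\nu_2=0<\nu_3$. The sum determines $\nu_2$, and $\nu$ is one of
$$\mu,\quad\mathsf b=\{0,g+e,f+Ne\},\quad\mathsf c=\{0,f,g+(N+1)e\},\quad\mathsf d=\{g,f,(N+1)e\},\quad\lambda.\tag{9.1}$$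

*Case 1* (residues $0,0,g$). If $\nu_3=0$, then $\nu_1\in\{(N+2)e,(N+1)e,g+(N+1)e\}$. If $\nu_3=g$, then $\nu_1=(N+1)e$; the value $(N+2)e$ would force $\nu_2=0$. So $\nu$ is one of
$$\mu=\{0,g,(N+2)e\},\ \ \mathsf b=\{0,g+e,(N+1)e\},\ \ \mathsf c=\{0,e,g+(N+1)e\},\ \ \lambda=\{g,e,(N+1)e\}.\tag{9.2}$$

**Step 4: upper runners do not affect signs.** Consider a term of (5.2) with nonzero bracket from one listed diagram to another. The positions $z,z',z-h,z'+h$ are non-$\mathcal U$ window positions. If $e\mid h$, then $[z-h,z)$ and $(z',z'+h]$ consist of complete residue systems, so each of the open intervals contains $|\mathcal U|h/e$ $\mathcal U$-positions. If $e\mid z'-z+h$, then $(z',z'+h)$ is the translate of $(z-h,z)$ by $z'-z+h$, so again both contain equally many. All these positions are occupied, and they contribute an even number to the exponent of $\epsilon$. So only the three non-$\mathcal U$ window beads count as jumped beads.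

## 10. $L(\mu)$ is a composition factor of $\Delta(\lambda)$

If $\Delta(\nu)$ occurs in $J(\lambda)$ and contains $L(\mu)$, then $\lambda\triangleleft\nu\trianglelefteq\mu$ by (5.1) and $\nu$ is in the block by (F1). So $\nu$ is in the list (9.1) or (9.2). (If a listed diagram is not $\trianglelefteq\mu$, its contribution is $0$.) We compute coefficients.

*Case 2*, $\lambda=\{g,e,f+Ne\}$.

- $\nu=\mathsf b$: $z=g$, $z'=e$, $h=g$. Here $z'-z+h=e$ and $e\nmid h$. No bead is jumped, as $e+g<f+Ne$. Coefficient $+1$.
- $\nu=\mathsf d$: $z=e$, $z'=f+Ne$, $h=e-f$. Here $z'-z+h=Ne$ and $e\nmid h$. No bead is jumped, as $g<f$. Coefficient $+1$.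
- $\nu=\mathsf c$: it shares none of the three beads with $\lambda$, while a term of (5.2) moves only two beads. Coefficient $0$.
- $\nu=\mu$: $z=e$, $z'=f+Ne$, $h=e$. Here $z'-z+h=f+Ne$ is not divisible by $e$, so the bracket is $-1$. Exactly one bead, $g$, is jumped, so $\epsilon=-1$. Coefficient $+1$.

Hence $[J(\lambda):L(\mu)]=1+[\Delta(\mathsf b):L(\mu)]+[\Delta(\mathsf d):L(\mu)]\ge1$.

*Case 1*, $\lambda=\{g,e,(N+1)e\}$.

- $\nu=\mathsf b$: $z=g$, $z'=e$, $h=g$. Here $z'-z+h=e$, $e\nmid h$, no jumps since $e+g<2e\le(N+1)e$. Coefficient $+1$.
- $\nu=\mathsf c$: $z=g$, $z'=(N+1)e$, $h=g$. Here $z'-z+h=(N+1)e$, $e\nmid h$, no jumps. Coefficient $+1$.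
- $\nu=\mu$: $z=e$, $z'=(N+1)e$, $h=e$. The bracket is $1-1=0$.

So $[J(\lambda):L(\mu)]=[\Delta(\mathsf b):L(\mu)]+[\Delta(\mathsf c):L(\mu)]$. It remains to see that $[\Delta(\mathsf c):L(\mu)]\ge1$. Since $\mathsf c$ occurs in $J(\lambda)$, $\mathsf c\triangleright\lambda$. A diagram $\nu$ in the block with $\mathsf c\triangleleft\nu\trianglelefteq\mu$ is therefore in (9.2). Comparing $\Phi_\tau(\mathsf c)\le\Phi_\tau(\nu)$ at $\tau=o+g+(N+1)e-1$ gives $\nu_1\ge g+(N+1)e$, which excludes $\mathsf b$ and $\lambda$. So only $\nu=\mu$ can contribute $L(\mu)$ to $J(\mathsf c)$. The term is $z=e$, $z'=g+(N+1)e$, $h=e-g$: $z'-z+h=(N+1)e$, $e\nmid h$, no jumps, coefficient $+1$. By (5.3) $[\Delta(\mathsf c):L(\mu)]\ge1$, so $[J(\lambda):L(\mu)]\ge1$.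

In both cases (5.3) gives $[\Delta(\lambda):L(\mu)]\ge1$.

## 11. There is no nonzero map $\Delta(\mu)\to\Delta(\lambda)$

By (F3), $\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))=\operatorname{Hom}(W(\mu^{\mathsf t}),W(\lambda^{\mathsf t}))\cong\operatorname{Hom}(W(\lambda),W(\mu))$. Suppose this is nonzero.

**Step 1: restrict to the rows of the window, without the last.** Number rows by beads in decreasing order. Let rows $1,\dots,a$ be those with beads above the window and rows $a+1,\dots,a+D$ those with beads in the window; $a$ and $D$ are the same for $\lambda$ and $\mu$. Then $\lambda_i=\mu_i$ for $i\le a$ and for $i>a+D$, and $\sum_{i=a+1}^{a+D}\lambda_i=\sum_{i=a+1}^{a+D}\mu_i$. Take $M\ge n$, $M\ge a+D$, and work with $U_v(\mathfrak{gl}_M)$. The image of the highest weight vector of $W(\lambda)$ is a nonzero $u\in W(\mu)$ of weight $\lambda$, killed by all divided powers $\mathcal E_i^{(r)}$, $r\ge1$, of the raising operators.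

Let $V$ be the sum of the weight spaces $W(\mu)_\eta$ with $\eta_i=\lambda_i$ for all $i\notin\{a+1,\dots,a+D-1\}$. It is stable under the copy of $U_v(\mathfrak{gl}_{D-1})$ on the indices $a+1,\dots,a+D-1$, and $u\in V$ is a highest weight vector for it. The submodule generated by $u$ has $L(\lambda^-)$ as a quotient, where $\lambda^-=(\lambda_{a+1},\dots,\lambda_{a+D-1})$. So $L(\lambda^-)$ is a composition factor of $V$.

**Step 2: the character of $V$.** Count semistandard tableaux of shape $\mu$ with these contents. For $i\le a$ the letter $i$ occurs $\lambda_i=\mu_i$ times and lies in rows $\le i$; inductively the rows above row $i$ are full, so row $i$ consists of letters $i$ only. An entry in row $a+j$ is at least $a+j$, so the letters $a+1,\dots,a+D$ fill a shape inside $(\mu_{a+1},\mu_{a+2},\dots)$ with at most $D$ rows. The number of these letters is $\sum_{i=a+1}^{a+D}\lambda_i=\sum_{i=a+1}^{a+D}\mu_i$. So this shape is $\sigma=(\mu_{a+1},\dots,\mu_{a+D})$. The remaining rows have shape and content $(\mu_i)_{i>a+D}$ and can be filled in exactly one way. Therefore $\operatorname{ch}V$, as a $\mathfrak{gl}_{D-1}$-character,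 is the coefficient of $x_{a+D}^{\lambda_{a+D}}$ in $s_\sigma(x_{a+1},\dots,x_{a+D})$. By the branching rule it is
$$\sum_\theta s_\theta(x_{a+1},\dots,x_{a+D-1}),\qquad\sigma_i\ge\theta_i\ge\sigma_{i+1}\ (1\le i\le D-1),\quad|\theta|=|\sigma|-\lambda_{a+D}.$$
Characters determine composition factors, so $L(\lambda^-)$ is a composition factor of $W(\theta)$ for one of these $\theta$.

**Step 3: linkage forbids this.** By (F1) the beads $t_i=\theta_i-(a+i)+C$, $1\le i\le D-1$, have the same multiset of residues as the beads of $\lambda$ in rows $a+1,\dots,a+D-1$.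

By Claim 6(b),(d), and because $o\equiv Q$ is not a $\mathcal U$-residue, no $\mathcal U$-position lies in $[o,o+g]$. So the lowest window bead of $\lambda$ is $o+g$, and its beads in rows $a+1,\dots,a+D-1$ are $o+e$, $o+f+Ne$ and the $\mathcal U$-positions in the window. Their residues are those of $o$, $o+f$ and $\mathcal U$.

In the same way the two lowest window beads of $\mu$ are $o$ (row $a+D$) and $o+g$ (row $a+D-1$). So $\mu_{a+D}\le\theta_{D-1}\le\mu_{a+D-1}$ gives
$$o+1=\mu_{a+D}-(a+D-1)+C\ \le\ t_{D-1}\ \le\ \mu_{a+D-1}-(a+D-1)+C=o+g.$$
By Claim 6(d) no position in $[o+1,o+g]$ has the residue of $o$, of $o+f$, or of a $\mathcal U$-runner. This is a contradiction. Hence $\operatorname{Hom}(\Delta(\mu),\Delta(\lambda))=0$.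

Together with Section 10, the block after the normalization of Section 8 is not weakly tight, so neither is $B_{w,\rho}$. This proves Proposition 5, and with it Theorem 1. $\blacksquare$

Both questions are thereby answered yes. If $B_{w,\rho}$ has tight multiplicities, then $\rho$ satisfies $(G_w)$ by Proposition 5. By Lemma 3 the block lies in the Scopes class of the RoCK blocks of weight $w$, and by Lemma 4 it is highest weight equivalent to a RoCK block with the same $e$ and $w$.

## 12. The $n$ for which every block is tight

*Proof of Corollary 2.* If $n<2e$, all weights are at most $1$. Weight $0$ blocks are semisimple, and for weight $1$ the condition $(G_1)$ always holds, so all blocks are tight by Theorem 1.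

Let $n\ge2e$, and put $w=\lfloor n/e\rfloor\ge2$ and $r=n-we<e$. Then $(r)$ is an $e$-core and labels a block of weight $w$. If $r=0$, the first vacant positions are $e$ consecutive integers, so a gap is $1<(w-1)e$ and $(G_w)$ fails. If $r\ge1$, take $C=0$: the diagram of $(r)$ is that of $\emptyset$ with bead $-1$ moved to $r-1$, so the first vacant positions are
$$-1,\quad\text{the elements of }\{0,\dots,e-2\}\setminus\{r-1\},\quad\text{and }r-1+e.$$
If $e\ge3$, the smallest element of the middle set is $0$ or $1$, so the first gap is at most $2<e\le(w-1)e$, and $(G_w)$ fails. If $e=2$, then $r=1$, and the only gap is $2-(-1)=3$, which exceeds $2(w-1)$ if and only if $w=2$, i.e. $n=5$. So for $n\ge2e$ and $(e,n)\ne(2,5)$ the block of core $(r)$ is not tight.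

For $(e,n)=(2,5)$ the $2$-cores are the staircases, of sizes $0,1,3,6,\dots$. So the blocks are the one of core $(1)$ and weight $2$, which satisfies $(G_2)$ because its gap is $3>2$, and the one of core $(2,1)$ and weight $1$. Both are tight. $\square$
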